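# Totally geodesic cycles whose dual classes are never bounded

## Bad pairs: in dimension four, in all dimensions, and in every finite cover

Homology and cohomology have real coefficients unless another coefficient group is shown. A **bad pair** $(X^n,Y^m)$ consists of compact connected locally symmetric spaces of noncompact type, $Y^m\subset X^n$, of dimensions $m$ and $n$, such that $Y$ is totally geodesically embedded and orientable, $[Y]\neq 0$ in $H_m(X)$, and $\langle\beta,[Y]\rangle=0$ for every $\beta\in H^m(X)$ that has a bounded representative, that is, for every $\beta$ represented by a singular cocycle with uniformly bounded values on singular $m$-simplices. The Question of this talk is whether, for $Y\subset X$ as above with $[Y]\ne 0$, there must be a class $\beta$ with a bounded representative and $\langle \beta,[Y]\rangle\neq 0$; in other words, whether there are no bad pairs.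

**Theorem 1.** There is a bad pair $(X^4,Y^2)$ with $X$ orientable, $\widetilde X=\mathbb H^2\times\mathbb H^2$ and $Y$ of genus $3$. Hence the answer to the Question is negative.

**Theorem 2.** Let $2\le m\le n$. A bad pair $(X^n,Y^m)$ exists if and only if $n-m\ge 2$ and $(n,m)\ne(5,3)$; it can then be chosen with $X$ orientable. In other words, the Question has a positive answer in codimensions $0$, $1$ and in dimensions $(5,3)$, and in no other pair of dimensions.

**Theorem 3.** There is a bad pair $(X^6,Y^2)$ with $\pi_1(X)$ an irreducible cocompact lattice in the connected group $SO_0(3,1)^2\cong PSL_2(\mathbb C)^2$. For every finite cover $X'\to X$ and every component $Y'$ of the preimage of $Y$, $(X',Y')$ is again a bad pair. In fact $0$ is the only class in $H^2(X')$ with a bounded representative.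

The Question is posed as an open question in Jean-Francois Lafont, Benjamin Schmidt, "On submanifolds in locally symmetric spaces of noncompact type", arXiv:math/0607242 (2006).

## Bounded classes and the $\ell^1$-seminorm

**Definition (locally symmetric of noncompact type).** A compact manifold $X=\widetilde X/\Gamma$, with $\Gamma=\pi_1(X)$ acting freely by isometries on a symmetric space $\widetilde X$ whose de Rham factors are all of noncompact type: no Euclidean factor, no compact factor. Such an $\widetilde X$ is contractible, with nonpositive curvature. Every factor has dimension at least $2$, so $m\ge 2$ always. For instance $\mathbb H^2\times\mathbb H^2$ is allowed and $\mathbb H^2\times\mathbb R$ is not.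

**Definition ($\ell^1$-seminorm).** For $\xi\in H_k(A)$, let $\|\xi\|$ be the infimum of $\sum|a_i|$ over all singular cycles $\sum a_i\sigma_i$ representing $\xi$.

Two examples. The map $z\mapsto z^d$ of the circle multiplies $[S^1]$ by $d$ and does not raise the seminorm, so $d\,\|[S^1]\|\le\|[S^1]\|$ for all $d$, and $\|[S^1]\|=0$. For a closed oriented hyperbolic surface $S$, replace each simplex by the geodesic triangle with the same vertices in $\mathbb H^2$ (straightening). The cocycle "signed area of the straightened triangle" is bounded by $\pi$ and takes the value $2\pi|\chi(S)|$ on $[S]$. So the area class is bounded, and $\|[S]\|\ge 2|\chi(S)|>0$.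

We shall use three facts.

**(F1)** $\|f_*\xi\|\le\|\xi\|$ for continuous $f$. If $\beta$ has a cocycle representative bounded by $C$, then $|\langle\beta,\xi\rangle|\le C\|\xi\|$. Hence $\|\xi\|=0$ implies $\langle\beta,\xi\rangle=0$ for all $\beta$ with a bounded representative.

Both parts are immediate on cycles. (By Hahn–Banach the last implication is an equivalence, so the Question asks whether $\|[Y]\|\ne0$ in $X$. We use only the implication as stated.)

**(F2)** $\|a\times b\|\le C_{p,q}\|a\|\,\|b\|$ for $a\in H_p$, $b\in H_q$. Indeed $\Delta^p\times\Delta^q$ is triangulated by $\binom{p+q}{p}$ simplices, so the cross product of chains multiplies $\ell^1$-norms up to this factor.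

**(F3)** If $a\in H_1(A)$, then $\|a\|=0$, hence $\|a\times b\|=0$ and $\|b\times a\|=0$ for all $b$. Indeed $a$ is a real combination of classes $f_*[S^1]$, each of seminorm $0$; then use (F2).

By (F3) and (F1), a class in $H^1(A)$ with a bounded representative pairs to zero with all of $H_1(A)$, so it is $0$. *Degree one is where bounded classes disappear*, and all constructions below for Theorems 1 and 2 rest on this.

Two results are quoted.

**(K)** If $X^n$ is an orientable compact locally symmetric space of noncompact type, then $\|[X]\|\neq0$; equivalently, some class in $H^n(X)$ with a bounded representative is nonzero.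

**(R)** For a closed negatively curved manifold, every class of degree $k\ge2$ has a bounded representative (Gromov; Inoue–Yano; Mineyev).

## Retractions, and the point where they stop helping

Some cases are settled by hand. If $\widetilde X$ has rank one, then $X$ is negatively curved and (R) says that every class of degree $m\ge2$ is bounded, so no pair with this $X$ is bad. If $X=Y\times M$ and $Y$ sits as $Y\times pt$, then $\mathrm{pr}_1^*$ of a bounded top class of $Y$, which exists by (K), pairs nontrivially with $[Y]$.

The second case suggests an approach. The class $[Y]\in H_m(Y)$ has nonzero seminorm by (K), and we want to carry a bounded class from $Y$ to $X$. This works whenever there is a map $r:X\to A$ with $\|r_*[Y]\|\ne0$: by (F1), $\|[Y]\|_X\geq\|r_*[Y]\|>0$. For example, let $Y$ be a closed oriented hyperbolic surface and $D\subset Y\times Y$ the diagonal. Then $\mathrm{pr}_1$ maps $D$ homeomorphically to $Y$, and the bounded class $\omega=\mathrm{pr}_1^*[\mathrm{area}]$ pairs nontrivially with $[D]$.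

Now divide $Y\times Y$ by a free involution $\tau=\sigma_1\times\sigma_2$, where each $\sigma_i$ is an orientation-reversing isometry of $Y$. The bounded class we used satisfies $\tau^*\omega=-\omega$. To descend to the quotient we would average, and $\frac12(\omega+\tau^*\omega)=0$. The same happens to $\mathrm{pr}_2^*[\mathrm{area}]$. This is the exact point where the approach stops. It also shows what to do: the quotient kills the two parts of $[D]$ seen by area classes, and what remains of $[D]$ lies in $H_1\otimes H_1$, which has seminorm $0$ by (F3). We must only make sure that what remains is not zero in homology and that $D$ still embeds.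

Embedding puts a condition on the $\sigma_i$. If $\sigma_1=\sigma_2=\sigma$, then $\tau D=D$ and the image of $D$ is the non-orientable surface $Y/\sigma$. We need two involutions that never agree at a point.

## A quotient of $Y\times Y$: proof of Theorem 1

**Step 1.** *We construct a surface with two orientation-reversing involutions that never agree.* Let $N_0=\mathbb H^2/\Lambda_0$ be a closed non-orientable hyperbolic surface with $\chi(N_0)=-1$, and let $w:\Lambda_0\to\mathbb Z/2$ be its orientation character. Computing $\chi$ with $\mathbb Z/2$ coefficients, $1-\dim H^1(N_0;\mathbb Z/2)+1=-1$, so $\mathrm{Hom}(\Lambda_0,\mathbb Z/2)\cong(\mathbb Z/2)^3$, and we may pick $\psi\notin\{0,w\}$. Since $w\ne0$, the characters $w,\psi$ are linearly independent and $(w,\psi):\Lambda_0\to(\mathbb Z/2)^2$ is onto. Put $\Lambda_Y=\ker w\cap\ker\psi$ and $Y=\mathbb H^2/\Lambda_Y$. Then $Y$ is orientable and $\chi(Y)=-4$, so $Y$ has genus $3$. The deck group of $Y\to N_0$ is $(\mathbb Z/2)^2$ via $(w,\psi)$ and acts freely.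

Let $\sigma_1,\sigma_2$ be the deck transformations with $(w,\psi)=(1,1)$ and $(1,0)$. They are free orientation-reversing isometric involutions. The deck transformation $\sigma_1\sigma_2$ has $(w,\psi)=(0,1)$, so it is free too, and therefore $\sigma_1y\ne\sigma_2y$ for all $y\in Y$.

**Step 2.** *We form the quotient and check that the diagonal embeds.* Let $\tau=\sigma_1\times\sigma_2$, $X=(Y\times Y)/\langle\tau\rangle$, and let $\pi:Y\times Y\to X$ be the projection. The involution $\tau$ is free, isometric and, as a product of two orientation-reversing maps, orientation-preserving. So $X$ is a closed orientable locally symmetric space covered by $\mathbb H^2\times\mathbb H^2$. The diagonal $D$ is totally geodesic. A point $\tau(y,y)=(\sigma_1y,\sigma_2y)$ in $D$ would give $\sigma_1y=\sigma_2y$, so $D\cap\tau D=\emptyset$. Hence $\pi$ embeds $D\cong Y$ in $X$ as a totally geodesic surface.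

**Step 3.** *We show $[Y]\ne0$ by a self-intersection number.* In the oriented $4$-manifold $X$, the self-intersection number of $\pi(D)$ is the Euler number of its normal bundle. The local diffeomorphism $\pi$ identifies this bundle with the normal bundle of $D\subset Y\times Y$, which is $TY$ (via vectors $(v,-v)$). So the number is $\chi(Y)=-4\ne0$, and $[Y]\neq 0$.

**Step 4.** *We show $\|[Y]\|=0$.* By Künneth,
$$[D]=[Y]\times pt+c+pt\times[Y],\qquad c\in H_1(Y)\otimes H_1(Y).\tag{1}$$
Since $\pi\tau=\pi$ and $\sigma_{1*}[Y]=-[Y]$, we get $\pi_*([Y]\times pt)=\pi_*\tau_*([Y]\times pt)=-\pi_*([Y]\times pt)$, so this class is $0$. Likewise $\pi_*(pt\times[Y])=0$. By (F3) and (F1), $\|\pi_*c\|=0$. So $\|\pi_*[D]\|=0$, and by (F1) no class with a bounded representative pairs nontrivially with $\pi_*[D]$. $\square$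

This pair is repaired by a finite cover: in $Y\times Y\to X$ the component $D$ of the preimage of $\pi(D)$ pairs nontrivially with the bounded class $\mathrm{pr}_1^*[\mathrm{area}]$. Theorem 3 shows that there are bad pairs for which this cannot happen.

## A criterion for graphs when $m\in\{2,3\}$

For Theorem 2 we need bad pairs of other dimensions. Products with further factors give many, but a factor has dimension at least $2$, so from $(4,2)$ we cannot reach $(5,2)$ this way. We replace the diagonal by the graph of an embedding $j:Y\to B$ into a larger manifold. The Euler number is then no longer available; it is not even useful for $(6,3)$, since $\chi(Y)=0$ for a closed $3$-manifold. We need another proof that the homology class survives, and we detect it by a cup product of classes of low degree that is $\tau$-invariant.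

**Proposition 4.** Let $m\in\{2,3\}$. Let $Y$ be a closed oriented hyperbolic $m$-manifold with free orientation-reversing isometric involutions $\sigma_1,\sigma_2$ such that $\sigma_1y\neq\sigma_2y$ for all $y$. Let $B$ be a closed oriented hyperbolic $b$-manifold with a free orientation-reversing isometric involution $\tau_B$. Let $j:Y\to B$ be an isometric totally geodesic embedding with $\tau_Bj=j\sigma_2$. Suppose $\beta\in H^1(B)$ satisfies $\tau_B^*\beta=\beta$ and $\sigma_1^*j^*\beta\ne j^*\beta$. Then $X=(Y\times B)/\langle\sigma_1\times\tau_B\rangle$, with the image of $\mathrm{graph}(j)$, is a bad pair of dimensions $(m+b,m)$, and $X$ is orientable. Moreover the class of the image of the graph has seminorm $0$.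

*Proof.* **Step 1.** *The graph embeds.* The involution $\tau=\sigma_1\times\tau_B$ is free, isometric and orientation-preserving. The graph is totally geodesic since $y\mapsto(y,j(y))$ sends geodesics to geodesics. The point $\tau(y,j(y))=(\sigma_1y,j(\sigma_2y))$ lies in the graph iff $j\sigma_1y=j\sigma_2y$, iff $\sigma_1y=\sigma_2y$, which never happens. So the projection $\pi:Y\times B\to X$ embeds the graph.

**Step 2.** *The seminorm is $0$.* Write $[\mathrm{graph}]=\sum_{p+q=m}c_{p,q}$ with $c_{p,q}\in H_p(Y)\otimes H_q(B)$. Then $c_{m,0}=[Y]\times pt$ and $c_{0,m}=pt\times j_*[Y]$. Both are negated by $\tau_*$: the first because $\sigma_1$ reverses orientation, the second because $\tau_{B*}j_*[Y]=j_*\sigma_{2*}[Y]=-j_*[Y]$. As $\pi_*\tau_*=\pi_*$, both are killed by $\pi_*$. For every other $(p,q)$ we have $p,q\ge1$ and $p+q\le3$, so $p=1$ or $q=1$, and $\|\pi_*c_{p,q}\|=0$ by (F3) and (F1). Hence $\|\pi_*[\mathrm{graph}]\|=0$. This is the only place where $m\le3$ is used.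

**Step 3.** *The class is not zero.* Put $\gamma=j^*\beta-\sigma_1^*j^*\beta\ne0$ in $H^1(Y)$. By Poincaré duality choose $\alpha_0\in H^{m-1}(Y)$ with $\langle\alpha_0\cup\gamma,[Y]\rangle\ne0$, and let $\alpha=\alpha_0+\sigma_1^*\alpha_0$, which is $\sigma_1$-invariant. As $\sigma_1$ is an orientation-reversing involution,
$$\langle\sigma_1^*\alpha_0\cup j^*\beta,[Y]\rangle=\langle\sigma_1^*(\alpha_0\cup\sigma_1^*j^*\beta),[Y]\rangle=-\langle\alpha_0\cup\sigma_1^*j^*\beta,[Y]\rangle .$$
So $\langle\alpha\cup j^*\beta,[Y]\rangle=\langle\alpha_0\cup\gamma,[Y]\rangle\ne0$. The class $\alpha\times\beta\in H^m(Y\times B)$ is $\tau$-invariant, because $\sigma_1^*\alpha=\alpha$ and $\tau_B^*\beta=\beta$. With real coefficients the invariant classes are exactly the pullbacks from the quotient, so $\alpha\times\beta=\pi^*\theta$ with $\theta\in H^m(X)$. Then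
$$\langle\theta,\pi_*[\mathrm{graph}]\rangle=\langle\alpha\times\beta,(\mathrm{id},j)_*[Y]\rangle=\langle\alpha\cup j^*\beta,[Y]\rangle\ne0 .\qquad\square$$

## Right-angled polytopes and an anti-invariant character

We now produce inputs for Proposition 4 with $m=d\in\{2,3\}$ and $b=d$ or $d+1$. Everything comes from one reflection group.

**Setup.** For $d=2$ let $P\subset\mathbb H^3$ be the compact right-angled regular dodecahedron, and for $d=3$ let $P\subset\mathbb H^4$ be the compact right-angled regular $120$-cell; these are the cells of the honeycombs $\{5,3,4\}$ and $\{5,3,3,4\}$ (Coxeter). Let $F$ be a facet of $P$: a right-angled pentagon, respectively a right-angled dodecahedron. Let $\Pi\cong\mathbb H^d$ be the hyperplane of $F$, and let $W$ be the group generated by the reflections $r_E$ in the facets $E$ of $P$. Poincaré's theorem gives: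

* $P$ is a strict fundamental domain for $W$: every $W$-orbit meets $P$ in exactly one point;
* $W$ has defining relations $r_E^2=1$, and $[r_E,r_{E'}]=1$ if $E\cap E'\neq\emptyset$;
* the stabilizer of $x\in P$ is generated by the commuting reflections in the mutually orthogonal facets through $x$.

For example, an interior point of $F$ has stabilizer $\{1,r_F\}$, and a vertex of $P$ has stabilizer $(\mathbb Z/2)^{d+1}$.

Let $\Delta\subset W$ be generated by the $r_E$ with $E\ne F$ and $E\cap F\ne\emptyset$. These mirrors are orthogonal to $\Pi$, so $\Delta$ preserves $\Pi$ and each of its sides. It acts on $\Pi$ as the reflection group of the right-angled polytope $F$, so $\Pi=\Delta F$. This action is faithful: the only isometries fixing $\Pi$ pointwise are $1$ and $r_F$, and $r_F$ exchanges the sides. So $\Delta$ has the defining relations of the reflection group of $F$. Since $\Delta$ preserves the sides of $\Pi$, the orientation character $w$ of $\Delta$ on $\Pi$ equals that on $\mathbb H^{d+1}$.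

Send $r_E\mapsto r_E$ if $r_E$ is one of the generators of $\Delta$, and $r_E\mapsto1$ otherwise (so $r_F\mapsto1$). This respects the relations of $W$: a commutation relation between two generators of $\Delta$ holds in $\Delta\subset W$, and every other relation is sent to a trivial one. We get a retraction $\rho:W\to\Delta$.

**Lemma 5.** For $d=2,3$ there are a torsion-free finite-index subgroup $\Lambda_0\subset\Delta$ and $\psi:\Lambda_0\to\mathbb Z/2$ such that

(a) $w|_{\Lambda_0}$ and $\psi$ are linearly independent;

(b) with $\Lambda_2=\ker\psi$, there is $0\ne\alpha\in\mathrm{Hom}(\Lambda_2,\mathbb R)$ with $\alpha(s\lambda s^{-1})=-\alpha(\lambda)$ for all $\lambda\in\Lambda_2$, $s\in\Lambda_0\setminus\Lambda_2$.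

*Proof for $d=2$.* Number the sides of the pentagon cyclically and let $\Lambda_0$ be the kernel of $\Delta\to(\mathbb Z/2)^2$ sending the five reflections $r_1,\dots,r_5$ to $e_1,e_2,e_1,e_2,e_1+e_2$. Adjacent sides, including the pairs $(4,5)$ and $(5,1)$, have independent images. So the map respects the relations and is injective on point stabilizers. An element of finite order fixes a point of $\Pi$; hence $\Lambda_0$ is torsion-free. The product $r_1r_2r_5$ lies in $\Lambda_0$ and reverses orientation, so $N_0=\Pi/\Lambda_0$ is non-orientable. The right-angled pentagon has area $3\pi-\frac{5\pi}2=\frac\pi2$, and $\Lambda_0$ has index $4$, so $N_0$ has area $2\pi$ and $\chi(N_0)=-1$. Thus $b_1(N_0)=2$ and $\mathrm{Hom}(\Lambda_0,\mathbb Z/2)\cong(\mathbb Z/2)^3$. Take $\psi\notin\{0,w\}$; this is (a).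

By (a), $w$ is not zero on $\Lambda_2=\ker\psi$. So $N_2=\Pi/\Lambda_2$ is non-orientable with $\chi=-2$, and $b_1(N_2)=3$. The part of $H^1(N_2)$ invariant under the deck involution of $N_2\to N_0$ is $H^1(N_0)$, of dimension $2<3$. So the anti-invariant part is nonzero, and any $\alpha\neq0$ in it satisfies (b).

*Proof for $d=3$.* **Step 1.** *We map $\Delta$ onto a free product.* Choose three pairwise disjoint faces of the dodecahedron $F$. In terms of the vertices of the icosahedron: take a vertex $v$ and two non-adjacent neighbours of its antipode. These three vertices are pairwise non-adjacent, and non-adjacent faces of the dodecahedron are disjoint. Call the reflections $a,b,c$ and let $T=\mathbb Z/2*\mathbb Z/2*\mathbb Z/2$ be generated by letters $a,b,c$. Killing all other generators of $\Delta$ gives $\kappa:\Delta\to T$, because no two of $a,b,c$ are required to commute. The map $\iota:T\to\Delta$ with $\iota(a)=a$, $\iota(b)=b$, $\iota(c)=c$ is a section.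

**Step 2.** *We find a free subgroup of $T$ with an odd element.* Let $L=\ker(T\to(\mathbb Z/2)^2;\ a,b,c\mapsto e_1,e_2,e_1+e_2)$, of index $4$. By Kurosh, finite-order elements of $T$ are conjugate into a factor, and the factors inject into $(\mathbb Z/2)^2$. So $L$ is torsion-free, hence free. To find the rank, let $T$ act on its Bass–Serre tree, with quotient a tripod: trivial group at the centre and on the three edges, $\mathbb Z/2$ at each end. The quotient of the tree by $L$, on which $L$ acts freely, has $4+3\cdot2=10$ vertices and $3\cdot4=12$ edges. So $\chi(L)=-2$ and $L$ has rank $3$. Also $abc\in L$.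

**Step 3.** *We lift to a torsion-free finite-index subgroup.* Let $K_\Delta$ be a torsion-free finite-index normal subgroup of $\Delta$ (Selberg), and set $\Lambda_0=(K_\Delta\cap\ker\kappa)\,\iota(L)$. This is a subgroup because $K_\Delta\cap\ker\kappa$ is normal in $\Delta$. It has finite index because $\Delta=\ker\kappa\rtimes\iota(T)$. If $t\in\Lambda_0$ has finite order, then $\kappa(t)\in L$ is trivial, so $t\in K_\Delta$ and $t=1$. So $\Lambda_0$ is torsion-free. Note $\kappa(\Lambda_0)=L$.

**Step 4.** *We choose $\psi$ and $\alpha$.* Since $abc$ is a product of three reflections, $w(\iota(abc))=1$, so $w\circ\iota|_L\ne0$. Choose $\psi_L\in\mathrm{Hom}(L,\mathbb Z/2)\cong(\mathbb Z/2)^3$ with $\psi_L\notin\{0,w\circ\iota\}$, and put $\psi=\psi_L\circ\kappa$. Restricting to $\iota(L)$ shows that $w|_{\Lambda_0}$ and $\psi$ are independent; this is (a). The free group $L'=\ker\psi_L$ has rank $1+2(3-1)=5$, while the $L/L'$-invariants of $\mathrm{Hom}(L',\mathbb R)$ are $\mathrm{Hom}(L,\mathbb R)$, of dimension $3$. So there is an anti-invariant $\alpha_L\neq0$. As $\kappa(\Lambda_2)=L'$ and $\kappa$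 sends $\Lambda_0\setminus\Lambda_2$ into $L\setminus L'$, the homomorphism $\alpha=\alpha_L\circ\kappa|_{\Lambda_2}$ satisfies (b). $\square$

**The manifold $Y$ and its involutions.** As in the proof of Theorem 1, put $\Lambda_Y=\ker w\cap\ker\psi\subset\Lambda_0$ and $Y=\Pi/\Lambda_Y$, a closed oriented hyperbolic $d$-manifold. Let $\sigma_1,\sigma_2$ be the deck transformations of $Y\to\Pi/\Lambda_0$ with $(w,\psi)=(1,1)$ and $(1,0)$. They are free, orientation-reversing isometric involutions, and $\sigma_1y\ne\sigma_2y$ for all $y$. The class $\alpha|_{\Lambda_Y}\in H^1(Y)$ has these properties: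
$$\alpha|_{\Lambda_Y}\ne0,\qquad \sigma_2^*(\alpha|_{\Lambda_Y})=\alpha|_{\Lambda_Y},\qquad \sigma_1^*(\alpha|_{\Lambda_Y})=-\alpha|_{\Lambda_Y}.\tag{2}$$
It is nonzero because $\Lambda_Y$ has finite index in $\Lambda_2$. It is $\sigma_2$-invariant because $\sigma_2$ is represented by an element of $\Lambda_2$, on which the homomorphism $\alpha$ is defined. It is negated by $\sigma_1$ because $\sigma_1$ is represented by an element of $\Lambda_0\setminus\Lambda_2$.

## Bad pairs in dimensions $(4,2)$, $(6,3)$, $(5,2)$, $(7,3)$

**Dimensions $(4,2)$ and $(6,3)$.** Apply Proposition 4 with $B=Y$, $j=\mathrm{id}$, $\tau_B=\sigma_2$, $\beta=\alpha|_{\Lambda_Y}$. The hypotheses on $\beta$ are exactly (2).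

**Dimensions $(5,2)$ and $(7,3)$.** We need a closed $(d+1)$-manifold $B$ that contains $Y$ and to which $\alpha$ extends. The retraction $\rho$ does the extension.

**Step 1.** *We choose the group.* Let $K$ be a torsion-free finite-index normal subgroup of $W$ (Selberg), and put $\Gamma=(K\cap\ker\rho)\,\Lambda_2$. As in Step 3 of the lemma: $K\cap\ker\rho$ is normal in $W$, and $W=\ker\rho\rtimes\Delta$, so $\Gamma$ is a subgroup of finite index. If $t\in\Gamma$ has finite order, then $\rho(t)\in\Lambda_2$ is trivial, so $t\in K$ and $t=1$. So $\Gamma$ is torsion-free, and $\rho(\Gamma)=\Lambda_2\subset\Gamma$.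

**Step 2.** *Translates of $\Pi$ do not cross: if $\gamma\in W$ and $\gamma\Pi\cap\Pi\ne\emptyset$, then $\gamma\Pi=\Pi$.* This will make $Y\to B$ injective. Let $x\in\gamma\Pi\cap\Pi$. As $\Pi=\Delta F$ and $\Delta$ preserves $\Pi$, we may multiply $\gamma$ on the left by an element of $\Delta$ and assume $x\in F$. The reflection $\gamma r_F\gamma^{-1}$ has mirror $\gamma\Pi\ni x$, so it lies in $\mathrm{Stab}_W(x)\cong(\mathbb Z/2)^k$. The only reflections in this group are its generators, since a product of $i\ge2$ distinct generators has a $(-1)$-eigenspace of dimension $i$ on the tangent space at $x$. So $\gamma r_F\gamma^{-1}=r_E$ for a facet $E\ni x$. By the relations, $W^{ab}=(\mathbb Z/2)^{\#\text{facets}}$ with the classes of the generators as a basis. Conjugate elements agree there, so $E=F$, and $\gamma\Pi=\Pi$.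

**Step 3.** *$\mathrm{Stab}_\Gamma(\Pi)=\Lambda_2$.* This identifies the hypersurface. Let $\gamma\in\Gamma$ with $\gamma\Pi=\Pi$, and let $x$ be a relative interior point of $F$. Then $\gamma x\in\delta F$ for some $\delta\in\Delta$. So $x$ and $\delta^{-1}\gamma x$ both lie in $P$, and they are equal since $P$ is a strict fundamental domain. Hence $\delta^{-1}\gamma\in\mathrm{Stab}_W(x)=\{1,r_F\}$. Apply $\rho$: since $\rho(r_F)=1$, $\delta=\rho(\gamma)\in\Lambda_2\subset\Gamma$. So $\delta^{-1}\gamma\in\Gamma$, and $\Gamma$ is torsion-free, so $\delta^{-1}\gamma=1$ and $\gamma=\delta\in\Lambda_2$. Conversely $\Lambda_2\subset\Gamma$ preserves $\Pi$.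

**Step 4.** *We check the hypotheses of Proposition 4.* Let $\Gamma^+\subset\Gamma$ be the orientation-preserving subgroup. It has index $2$, since $w|_{\Lambda_2}\ne0$ by Lemma 5(a). Let $B=\mathbb H^{d+1}/\Gamma^+$, and let $\tau_B$ be the deck involution of $B\to\mathbb H^{d+1}/\Gamma$; it is free, isometric and orientation-reversing. The stabilizer of $\Pi$ in $\Gamma^+$ is $\Gamma^+\cap\Lambda_2=\ker(w|_{\Lambda_2})=\Lambda_Y$, because $w$ is the same on $\Pi$ and on $\mathbb H^{d+1}$. If $x,y\in\Pi$ and $y=\gamma x$ with $\gamma\in\Gamma^+$, then $\gamma\Pi=\Pi$ by Step 2 and $\gamma\in\Lambda_Y$ by Step 3. So $Y=\Pi/\Lambda_Y$ embeds isometrically and totally geodesically by $j:Y\to B$. Represent $\tau_B$ by an element of $\Lambda_2$ with $w=1$: on $\Pi$ it induces the deck transformation with $(w,\psi)=(1,0)$, so $\tau_Bj=j\sigma_2$. The homomorphism $\alpha\circ\rho$ is defined on $\Gamma$. Put $\beta=(\alpha\circ\rho)|_{\Gamma^+}\in H^1(B)$; being a restriction from $\Gamma$, it is $\tau_B$-invariant. As $\rho$ is the identity on $\Delta$, $j^*\beta=\alpha|_{\Lambda_Y}$, which is not $\sigma_1$-invariant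 by (2). Proposition 4 gives bad pairs of dimensions $(d+d+1,d)$, that is, $(5,2)$ and $(7,3)$.

## Products: bad pairs in all remaining dimensions

For each $k\ge2$ let $Z^k$ be a closed oriented hyperbolic manifold (Borel). Suppose $(X,Y)$ is a bad pair with $\|[Y]\|=0$, as is true for all pairs constructed so far. Then $[Y]\times pt$ and $[Y]\times[Z]$ are nonzero in $H_*(X\times Z)$ by Künneth, and they have seminorm $0$ by (F1) and (F2) respectively. So $(X\times Z,Y\times pt)$ and $(X\times Z,Y\times Z)$ are bad pairs, again with seminorm $0$. This covers every case with $n-m\ge2$ and $(n,m)\ne(5,3)$: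

* $m=2$, $n\ge4$: $(4,2)$ and $(5,2)$ are done; for $n\ge6$ use $(X^4\times Z^{n-4},Y^2\times pt)$.
* $m=3$, $n\ge6$: $(6,3)$ and $(7,3)$ are done; for $n\ge8$ use $(X^6\times Z^{n-6},Y^3\times pt)$.
* $m\ge4$, $c=n-m\ge2$: use $(X^{2+c}\times Z^{m-2},Y^2\times Z^{m-2})$ with a bad pair of dimensions $(2+c,2)$ from the first line.

In all cases $X$ is orientable. This proves the existence half of Theorem 2. We turn to the dimensions in which no bad pair exists; here $X$ need not be orientable.

## Codimension $0$ and $1$: bounded classes from a product cover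

**Codimension $0$.** Then $Y$ is open and closed in $X$, so $Y=X$, and (K) applies.

**Codimension $1$.** Let $[Y]\neq0$ in $H_{n-1}(X)$. We must find a bounded class that pairs nontrivially with $[Y]$.

**Step 1.** *We pass to a finite cover that is a product.* Let $G=\mathrm{Isom}_0(\widetilde X)$ and $\Gamma=\pi_1(X)$. The group $\Gamma\cap G$ has a finite-index subgroup $\prod\Gamma_i\subset\prod G_i=G$ with $\Gamma_i$ an irreducible cocompact lattice in $G_i$ (Raghunathan, *Discrete subgroups of Lie groups*, Ch. V). So there is a finite cover
$$\phi:X'=M_1\times\cdots\times M_r\to X,$$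
where $M_i$ is the quotient by $\Gamma_i$ of the factor of $\widetilde X$ belonging to $G_i$. The $M_i$ are oriented since $G_i$ is connected. Put $n_i=\dim M_i$ and $X_i'=\prod_{l\ne i}M_l$. Let $S=\phi^{-1}(Y)$ with the pulled-back orientation, a closed totally geodesic hypersurface, perhaps disconnected. On chains let the transfer send a simplex to the sum of its lifts. Then $[S]=\mathrm{tr}[Y]$ and $\phi_*[S]=\deg(\phi)[Y]\ne0$, so $[S]\neq 0$.

If $b'$ on $X'$ has a representative bounded by $C$ and $\langle b',[S]\rangle\ne0$, then the cochain $\sigma\mapsto\sum_{\tilde\sigma}b'(\tilde\sigma)$ (sum over lifts) is a cocycle on $X$ bounded by $\deg(\phi)C$, and it pairs with $[Y]$ to $\langle b',[S]\rangle\ne0$. So it suffices to find $b'$.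

**Step 2.** *We decompose $[S]$.* Write $[S]=\eta\cap[X']$ with $\eta=\sum_i\mathrm{pr}_i^*\eta_i$, using $H^1(X')=\bigoplus_iH^1(M_i)$. Then
$$[S]=\sum_i\pm\,c_i\times[X_i'],\qquad c_i=\eta_i\cap[M_i]\in H_{n_i-1}(M_i).\tag{3}$$
If $\eta_i\neq 0$, we would like to take $b'$ as a bounded class on $M_i$ of degree $n_i-1$ times a bounded top class on $X_i'$. This needs (R) for $M_i$ in degree $n_i-1$. It is not available if $M_i$ has higher rank, or if $n_i=2$, for then the degree is $1$, where nonzero bounded classes do not exist. The next two steps show that $\eta_i=0$ in both cases.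

**Step 3.** *If $M_i$ has rank $\ge2$, then $\eta_i=0$.* By Margulis' normal subgroup theorem a normal subgroup of the irreducible lattice $\Gamma_i$ is finite or of finite index. A nonzero class in $H^1(M_i)$ would give a surjection $\Gamma_i\to\mathbb Z$ whose kernel has infinite index. The kernel is then finite, hence trivial, since $\Gamma_i$ is torsion-free, and $\Gamma_i\cong\mathbb Z$. Then the aspherical closed oriented manifold $M_i$ would be homotopy equivalent to $S^1$, impossible as $n_i\ge2$. So $H^1(M_i)=0$.

**Step 4.** *If $n_i=2$, then $\eta_i=0$.* At a point of $S$ let $T_1$ be the tangent space of the $\mathbb H^2$-factor covering $M_i$, $T_2$ its orthogonal complement, $T$ the tangent space of $S$, and $\nu=\nu_1+\nu_2$ its unit normal. As $S$ is totally geodesic, $R(u,v)w\in T$ for $u,v,w\in T$. So $\langle R(u,v)\nu,w\rangle=-\langle\nu,R(u,v)w\rangle=0$ for $w\in T$, and $\langle R(u,v)\nu,\nu\rangle=0$. Hence $R(u,v)\nu=0$ for all $u,v\in T$. The $T_1$-component reads $R_1(u_1,v_1)\nu_1=0$.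

Suppose $\nu_1\neq0$. In dimension $2$ with nonzero constant curvature, $R_1(u_1,v_1)$ is an invertible map whenever $u_1,v_1$ are independent. So $u_1,v_1$ are dependent for all $u,v\in T$, and $\dim\mathrm{pr}_1T\le1$. Then $\dim(T\cap T_2)\ge n-2=\dim T_2$, so $T=\ell\oplus T_2$ with a line $\ell\subset T_1$. The complete totally geodesic submanifold of $\widetilde X$ with this tangent space is a geodesic of $\mathbb H^2$ times the other factors. It is the universal cover of that component of $S$, hence of $Y$, and it has a Euclidean factor $\mathbb R$. This contradicts noncompact type.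

So $\nu_1=0$ everywhere, that is, $T_1\subset T$ along $S$. A geodesic of $X'$ that starts at a point of $S$ in a direction of $T_1$ stays in $S$, because $S$ is closed and totally geodesic. Any two points of $M_i$ are joined by a geodesic, so with $(x,z)$ the hypersurface $S$ contains the whole slice $M_i\times\{z\}$. Thus $S=M_i\times S'$ with $S'\subsetneq X_i'$. For $z\notin S'$ the slice $M_i\times\{z\}$ is disjoint from $S$. The value of $\eta$ on a loop is its intersection number with $S$, so $\eta_i=\eta|_{M_i\times z}=0$.

**Step 5.** *We build $b'$.* Since $\eta\ne0$, some $\eta_i\ne0$, and then $M_i$ has rank one and $n_i\ge3$. By Poincaré duality $c_i\ne0$. By (R), as $n_i-1\ge2$, there is $u\in H^{n_i-1}(M_i)$ with a bounded representative and $\langle u,c_i\rangle\ne0$. By (K) there is $v\in H^{n-n_i}(X_i')$ with a bounded representative and $\langle v,[X_i']\rangle\neq0$ (take $v=1$ if $r=1$). Cup products of bounded cocycles are bounded, so $b'=\mathrm{pr}^*u\cup\mathrm{pr}^*v$ has a bounded representative. With respect to $X'=M_i\times X_i'$ it has bidegree $(n_i-1,n-n_i)$. For $l\ne i$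 the class $c_l\times[X_l']$ has bidegree $(n_i,n-n_i-1)$, so it pairs to $0$ with $b'$. And $b'$ pairs with $c_i\times[X_i']$ to $\pm\langle u,c_i\rangle\langle v,[X_i']\rangle\neq0$. By (3), $\langle b',[S]\rangle\ne0$. $\square$

## Dimensions $(5,3)$: a volume form or an orientation-reversing homotopy

A $3$-dimensional symmetric space of noncompact type is $\mathbb H^3$ up to scale, so $\widetilde Y=\mathbb H^3$. Let $[Y]\neq0$. We go through the possible $\widetilde X$ of dimension $5$.

**$\widetilde X$ of rank one.** By (R) every class in $H^3(X)$ has a bounded representative, and some class pairs nontrivially with $[Y]$.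

**$\widetilde X$ irreducible of rank $\ge2$.** By the classification (Helgason), $\widetilde X=SL_3(\mathbb R)/SO(3)$, with $\mathfrak{sl}_3=\mathfrak{so}(3)\oplus\mathfrak p$ and $\mathfrak p=\mathrm{Sym}^2_0(\mathbb R^3)$. We show that no $Y$ exists. Let $\mathfrak p'=T\widetilde Y\subset\mathfrak p$, a $3$-dimensional subspace with $[[\mathfrak p',\mathfrak p'],\mathfrak p']\subset\mathfrak p'$, since $\widetilde Y$ is totally geodesic. The curvature operators of $\widetilde Y$ are $-\mathrm{ad}[u,v]$, $u,v\in\mathfrak p'$. As $\widetilde Y$ has nonzero constant curvature, they span $\mathfrak{so}(\mathfrak p')$, of dimension $3$. So the span of $[\mathfrak p',\mathfrak p']$ in $\mathfrak{so}(3)$ has dimension $3$ and is all of $\mathfrak{so}(3)$. Hence $\mathfrak p'$ is an $\mathfrak{so}(3)$-invariant $3$-dimensional subspace of the irreducible $5$-dimensional module $\mathfrak p$, a contradiction.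

**$\widetilde X$ reducible.** Then $\widetilde X=\mathbb H^2\times\mathbb H^3$ up to scaling the factors, and $\Gamma=\pi_1(X)\subset\mathrm{Isom}(\mathbb H^2)\times\mathrm{Isom}(\mathbb H^3)$. Write $\gamma=(\gamma_1,\gamma_2)$.

**Step 1.** *$\widetilde Y$ is a slice.* Let $T=T\widetilde Y$. The projection $\pi_1:T\to T\mathbb H^2$ satisfies $\pi_1(R(u,v)w)=R_1(\pi_1u,\pi_1v)\pi_1w$, and its kernel contains a unit vector $e$, since $\dim T=3$. For $v\in T$ with $v\perp e$, $R(v,e)e=cv$ with $c\ne0$, because $\widetilde Y$ has constant curvature. So $c\,\pi_1(v)=R_1(\pi_1v,0)0=0$. Hence $\pi_1=0$ on $T$, and $\widetilde Y=\{x\}\times\mathbb H^3$ for some $x\in\mathbb H^2$.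

**Step 2.** *If $\Gamma$ preserves the orientation of $\mathbb H^3$, a volume form gives the bounded class.* The pullback $\omega$ of the volume form of $\mathbb H^3$ to $\widetilde X$ is $\Gamma$-invariant and descends to a closed form on $X$, with $\int_Y\omega=\pm\mathrm{vol}(Y)\ne0$. Straighten simplices factorwise: lift to $\widetilde X$ and replace each of the two components by the geodesic simplex with the same vertices. This is $\Gamma$-equivariant, so it defines a chain map $\mathrm{str}$ on $X$, and geodesic homotopies make it chain homotopic to the identity. By Stokes, $[\omega]$ is represented by the cocycle $\sigma\mapsto\int_{\mathrm{str}(\sigma)}\omega$. Its value is the signed volume of a geodesic simplex in $\mathbb H^3$, which is bounded. So $[\omega]$ is a bounded class with $\langle[\omega],[Y]\rangle\ne0$.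

**Step 3.** *Otherwise $[Y]=0$, a contradiction.* Suppose some $\gamma=(\gamma_1,\gamma_2)\in\Gamma$ reverses the orientation of $\mathbb H^3$. The plan is to slide $Y$ along $\mathbb H^2$ from $x$ to $\gamma_1x$; this returns to $Y$ with the opposite orientation. For the sliding to be defined, a subgroup of finite index in $\pi_1(Y)$ must act trivially on $\mathbb H^2$, and we show this first.

Let $q:\widetilde X\to X$ be the covering and $D=\mathrm{pr}_1(\Gamma)x$. Then $q^{-1}(Y)=D\times\mathbb H^3$ is a closed embedded $3$-dimensional submanifold of $\widetilde X$, and each leaf $\{d\}\times\mathbb H^3$, being $3$-dimensional, is open in it. So $D$ is closed and discrete in $\mathbb H^2$. As $\Gamma$ is cocompact, every point of $\mathbb H^2$ is within a bounded distance of $D$; hence $D$ is not contained in a line and contains three non-collinear points. An isometry of $\mathbb H^2$ that preserves $D$ and is close to $1$ fixes these points, so it is $1$. Thus $\Gamma_1=\mathrm{pr}_1(\Gamma)$ is discrete, and $\mathrm{Stab}_{\Gamma_1}(x)$ is finite. Let $\Gamma_Y=\{\gamma\in\Gamma:\gamma_1x=x\}$,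 so that $Y=\mathbb H^3/\Gamma_Y$, and $\Gamma_2=\ker(\mathrm{pr}_1|_\Gamma)$, which is normal in $\Gamma$. Then $\Gamma_2$ is the kernel of $\Gamma_Y\to\mathrm{Stab}_{\Gamma_1}(x)$, so it has finite index $k$ in $\Gamma_Y$.

The manifold $V=\mathbb H^3/\Gamma_2$ is closed and orientable because it is a finite cover of $Y$. Let $x_t$ be a path in $\mathbb H^2$ from $x$ to $\gamma_1x$, and define $F_t:V\to X$ by $F_t(z)=q(x_t,z)$. This is well defined because elements of $\Gamma_2$ act as $(1,\delta_2)$. We have $F_{0*}[V]=\pm k[Y]$. Applying $\gamma^{-1}$ inside $q$,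
$$F_1(z)=q(\gamma_1x,z)=q(x,\gamma_2^{-1}z),$$
so $F_1=F_0\circ\gamma_2^{-1}$. As $\Gamma_2$ is normal in $\Gamma$, $\gamma_2^{-1}$ induces a diffeomorphism of $V$, and it reverses orientation. By homotopy invariance $F_{0*}[V]=F_{1*}[V]=-F_{0*}[V]$, so $k[Y]=-k[Y]$ and $[Y]=0$. $\square$

This completes the proof of Theorem 2.

## An arithmetic lattice in $SO_0(3,1)^2$ and a surface in its quotient

For Theorem 3 we want an $X$ with no nonzero bounded classes at all in degree $2$. A theorem of Burger and Monod supplies this for suitable irreducible lattices. The remaining work is to find a totally geodesic surface with $[Y]\neq0$, and we do this by intersecting it with a $4$-dimensional cycle.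

**The lattice.** Let $q(v)=\langle v,v\rangle=x^2+y^2+z^2-7w^2$, with basis $e_1,e_2,e_3,e_w$. Let $k=\mathbb Q(\sqrt{17})\subset\mathbb R$, with conjugation denoted by a bar.

*The form $q$ is anisotropic over $k$.* First, it is anisotropic over $\mathbb Q_2$. Take a primitive solution of $x^2+y^2+z^2=7w^2$ over $\mathbb Z_2$. If $w$ is odd, three squares would sum to $7$ mod $8$, impossible. If $w$ is even, then $x^2+y^2+z^2\equiv0\pmod4$ forces $x,y,z$ even, a contradiction. As $17\equiv1\pmod8$, $17$ is a square in $\mathbb Q_2$, so $k\subset\mathbb Q_2$.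

For $N\ge1$ let
$$\Gamma(N)=\{g\in SO(q)(\mathcal O_k):\ g\equiv1\bmod N\mathcal O_k,\ \ g,\bar g\in SO_0(3,1)\},$$
embedded in $G=SO_0(3,1)^2$ by $g\mapsto(g,\bar g)$. It acts on $\widetilde X=\mathbb H^3\times\mathbb H^3$, where $\mathbb H^3=\{q=-1,\ w>0\}$. By Borel–Harish-Chandra it is a lattice, and by Mostow–Tamagawa it is cocompact since $q$ is anisotropic over $k$. For $N\ge3$ it is torsion-free: acting on $\mathcal O_k^4\cong\mathbb Z^8$, it lies in the kernel of $GL_8(\mathbb Z)\to GL_8(\mathbb Z/N)$, which is torsion-free (Minkowski). It is irreducible: it meets each of the two simple factors of $G$ trivially, because $g=1\iff\bar g=1$, and the same holds for its finite-index subgroups. From now on $3\mid N$, and $X_N=\widetilde X/\Gamma(N)$, which is oriented since $G$ is connected.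

**The surface.** Let $\Pi=e_3^\perp\cap\mathbb H^3$ and $\widetilde Y=\{(x,x):x\in\Pi\}$.

**Step 1.** *$\widetilde Y$ gives an embedded surface.* We have $\widetilde Y=\mathrm{Fix}(A)$, where $A$ is generated by the swap $s$ of the two factors and $r=(r_{e_3},r_{e_3})$, with $r_{e_3}$ the reflection in $e_3$. So $\widetilde Y$ is totally geodesic. Both generators normalize $\Gamma(N)$: conjugation by $s$ is $g\mapsto\bar g$, and $r_{e_3}=\mathrm{diag}(1,1,-1,1)$ is integral. Suppose $y,\gamma y\in\widetilde Y$ with $\gamma\in\Gamma(N)$. For $a\in A$, $(a\gamma a^{-1})y=a\gamma y=\gamma y$. So $\gamma^{-1}a\gamma a^{-1}\in\Gamma(N)$ fixes $y$, hence is $1$. Thus $\gamma$ commutes with $A$ and preserves $\widetilde Y$. With $\Gamma_1(N)=\mathrm{Stab}_{\Gamma(N)}(\widetilde Y)$, it follows that $Y_N=\widetilde Y/\Gamma_1(N)\to X_N$ is an injective immersion, and an embedding once we know that $Y_N$ is compact.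

**Step 2.** *We determine $\Gamma_1(N)$.* Let $g\in\Gamma_1(N)$. Then $g=\bar g$ on $\Pi$, hence on its span $e_3^\perp$, and $g$ preserves $e_3^\perp$, so $ge_3=\pm e_3$. As $g\equiv1$ mod $N$ and $N\ge3$, $ge_3=e_3$; likewise $\bar ge_3=e_3$. So $g=\bar g$ has entries in $\mathcal O_k\cap\mathbb Q=\mathbb Z$. Thus $\Gamma_1(N)$ consists of the $g\in SO(q_3)(\mathbb Z)\cap SO_0(2,1)$ with $g\equiv1\bmod N$, where $q_3=x^2+y^2-7w^2$, extended by $ge_3=e_3$. These preserve the orientation of $\Pi$, and $Y_N$ is compact since $q_3$, a subform of $q$, is anisotropic over $\mathbb Q$. So $Y_N$ is a closed oriented embedded totally geodesic surface.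

**The dual cycle.** We want a $4$-dimensional cycle that meets $Y_N$ in a controlled way. Let $\mu=e_1+\sqrt{17}\,e_2$, so
$$q(\mu)=q(\bar\mu)=18,\qquad\langle\mu,\bar\mu\rangle=-16,\qquad\langle\mu,e_3\rangle=0.$$
Let $\widetilde Z=(\mu^\perp\cap\mathbb H^3)\times(\bar\mu^\perp\cap\mathbb H^3)\cong\mathbb H^2\times\mathbb H^2$ and $\Gamma_2(N)=\mathrm{Stab}_{\Gamma(N)}(\widetilde Z)$. If $g\in\Gamma_2(N)$, then $g\mu=\pm\mu$, and $g\mu=-\mu$ would give $2\mu\equiv0$ mod $N$, so $2\in N\mathcal O_k$, impossible. So $g\mu=\mu$ and $\bar g\bar\mu=\bar\mu$. The restrictions of $g$ to $\mu^\perp$ and of $\bar g$ to $\bar\mu^\perp$ have determinant $1$ and preserve the time direction, so the orientations of both factors of $\widetilde Z$ are preserved. The group $\Gamma_2(N)$ is an arithmetic subgroup of $\mathrm{Res}_{k/\mathbb Q}SO(q|_{\mu^\perp})$, which is anisotropic because $q$ is. So $Z_N=\widetilde Z/\Gamma_2(N)$ is compact, oriented, of dimension $4$, and maps to $X_N$ by an immersion.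

## The intersection number $[Y_N]\cdot[Z_N]$

**Proposition 6.** For suitable $N$, $[Y_N]\cdot[Z_N]\neq0$. Hence $[Y_N]\ne0$ in $H_2(X_N)$.

If all intersections are transverse, the number is the signed count of pairs $(y,z)\in Y_N\times Z_N$ with the same image in $X_N$. Choosing lifts $a\in\widetilde Y$ of $y$ and $c\in\widetilde Z$ of $z$, there is a unique $\gamma\in\Gamma(N)$ with $a=\gamma c$. So these pairs correspond to pairs $(\gamma,a)$, $\gamma\in\Gamma(N)$, $a\in\widetilde Y\cap\gamma\widetilde Z$, modulo $\Gamma_1(N)\times\Gamma_2(N)$ acting by $\gamma\mapsto\gamma_1\gamma\gamma_2^{-1}$, $a\mapsto\gamma_1a$. For $\gamma=(g,\bar g)$ put $u=g\mu$; then $\gamma\widetilde Z=(u^\perp\cap\mathbb H^3)\times(\bar u^\perp\cap\mathbb H^3)$.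

The danger is cancellation: different $\gamma$ may contribute opposite signs. The plan is to choose $N$ so that every $\gamma$ that contributes looks exactly like $\gamma=1$ up to an orientation-preserving isometry.

**Step 1.** *Congruences fix two invariants of $u$.* The numbers $\langle u,e_3\rangle\in\mathcal O_k$ and $\langle u,\bar u\rangle\in\mathbb Z$ do not change under $\gamma\mapsto\gamma_1\gamma\gamma_2^{-1}$: here $\gamma_2$ fixes $\mu$, so $u$ becomes $g_1u$ with $g_1=\bar g_1$ rational and fixing $e_3$. By compactness of $Y_3$ and $Z_3$ and proper discontinuity, only finitely many double cosets $\Gamma_1(3)\gamma\Gamma_2(3)$, $\gamma\in\Gamma(3)$, have $\widetilde Y\cap\gamma\widetilde Z\neq\emptyset$. So on all such $\gamma$ the two numbers take finitely many values. If moreover $\gamma\in\Gamma(N)$, then $u\equiv\mu\bmod N$, so $\langle u,e_3\rangle\equiv0$ and $\langle u,\bar u\rangle\equiv-16\pmod N$. A nonzero $t\in N\mathcal O_k$ has norm of absolute value at least $N^2$. Hence for all sufficiently large $N$ with $3\mid N$, every $\gamma\in\Gamma(N)$ with $\widetilde Y\cap\gamma\widetilde Z\neq\emptyset$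 satisfies
$$\langle u,e_3\rangle=0,\qquad\langle u,\bar u\rangle=-16.\tag{4}$$

**Step 2.** *We move $\mu$ to $u$ by a rational isometry $h$.* Write $u=a+\sqrt{17}\,b$ with $a,b\in\mathbb Q^4$. By (4), $a,b\perp e_3$. From $q(u)=18$ we get $\langle a,b\rangle=0$ and $q(a)+17q(b)=18$. From $\langle u,\bar u\rangle=-16$ we get $q(a)-17q(b)=-16$. So $q(a)=q(b)=1$. Since $u-\mu\in N\mathcal O_k^4$ and $\mathcal O_k=\mathbb Z[\frac{1+\sqrt{17}}2]$, we have $a-e_1,\ b-e_2\in\frac N2\mathbb Z^4$. Let $N$ be even and $N'=N/2$; then $a,b$ are integral, $a\equiv e_1$ and $b\equiv e_2$ mod $N'$.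

Use coordinates $(x,y,w)$ on $e_3^\perp$ and $J=\mathrm{diag}(1,1,-7)$. Put
$$f=-7J^{-1}(a\times b)=\bigl(-7(a\times b)_x,\,-7(a\times b)_y,\,(a\times b)_w\bigr)\in\mathbb Z^3 .$$
Then $\langle f,a\rangle=f^TJa=-7(a\times b)^Ta=0$, and likewise $\langle f,b\rangle=0$. From $Ja\times Jb=\det(J)J^{-1}(a\times b)$ and the identity $(a\times b)^T(Ja\times Jb)=q(a)q(b)-\langle a,b\rangle^2=1$ we get
$$-7\,(a\times b)^TJ^{-1}(a\times b)=1 .$$
Therefore $q(f)=49\,(a\times b)^TJ^{-1}(a\times b)=-7$ and $\det(a,b,f)=(a\times b)^Tf=1$. Thus $h:e_1\mapsto a,\ e_2\mapsto b,\ e_w\mapsto f$ lies in $SO(q_3)(\mathbb Z)$. Also $f\equiv e_w$, so $h\equiv1\bmod N'$. Extended by $he_3=e_3$, it satisfies $h\mu=u$ and $h\bar\mu=\bar u$.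

**Step 3.** *$h$ preserves the time direction, if $N'$ is suitably divisible.* We need this to control signs. Recall the spinor norm: over a field $E$ of characteristic not $2$, every $g\in SO(q_3)(E)$ is a product of an even number of reflections in vectors $v_i$, and $\theta(g)=\prod q_3(v_i)\in E^*/E^{*2}$ is a well-defined homomorphism. As an example, $\mathrm{diag}(-1,1,-1)$ in coordinates $(x,y,w)$ is the product of the reflections in $e_1$ and $e_w$. It is integral of determinant $1$, has $\theta=-7$, and reverses time. So integrality alone is not enough, and we use congruences at $2$ and $7$.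

*Primes $p\nmid14$.* Here $q_3$ is unimodular over $\mathbb Z_p$, and $\theta(h)\in\mathbb Z_p^*\mathbb Q_p^{*2}$ (Kneser; O'Meara, §92). The reason is that, for $p$ odd, isometries of a unimodular lattice are products of reflections in lattice vectors of unit norm. Given $g$, choose a lattice vector $v$ with $q(v)$ a unit and put $v'=gv$. Since $q(v-v')+q(v+v')=4q(v)$, one of $q(v\mp v')$ is a unit. So $r_{v-v'}$, or $r_{v'}r_{v+v'}$, sends $v$ to $v'$ and preserves the lattice. Composing $g$ with its inverse, we fix $v$ and continue in the unimodular lattice $v^\perp$.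

*Primes $p=2,7$.* If $h\equiv1$ modulo a high power of $p$, then $\Xi=\log h$ and $\exp(\Xi/2)$ converge $p$-adically. With $h^*=J^{-1}h^TJ=h^{-1}$ we get $\Xi^*=-\Xi$, so $\mathrm{tr}\,\Xi=0$ and $\exp(\Xi/2)\in SO(q_3)(\mathbb Q_p)$. Its square is $h$, so $\theta(h)$ is a square. Hence $\theta(h)\in\mathbb Q_p^{*2}$ for $p=2,7$ if $N'$ is divisible by a high power of $14$.

Now $\theta(h)\in\mathbb Q^*/\mathbb Q^{*2}$ has even valuation at all primes, so $\theta(h)=\pm1$. It is a square in $\mathbb Q_2$, where $-1$ is not a square, so $\theta(h)=1$. Writing $h$ as a product of reflections in $v_i\in\mathbb Q^3$, we have $\prod q_3(v_i)>0$. So an even number of the $v_i$ are timelike. Reflections in timelike vectors reverse the time direction and reflections in spacelike vectors preserve it. So $h$ preserves it, and $h\in SO_0(2,1)$.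

**Step 4.** *All intersections are transverse with the same sign.* Fix $N=6\cdot14^t$ with $t$ so large that Steps 1 and 3 apply. Let $\gamma\in\Gamma(N)$ with $\widetilde Y\cap\gamma\widetilde Z\ne\emptyset$, and take $h$ as above. A point $(x,x)$ of this set satisfies $x\perp e_3,u,\bar u$, that is, $x\perp e_3,a,b$. So $x$ is a multiple of $f=he_w$, and as $h$ preserves time, $x=hx_0$ with $x_0=e_w/\sqrt7$. So the intersection is the single point $\hat hP_0$, with $\hat h=(h,h)\in G$ and $P_0=(x_0,x_0)$.

We compare with the intersection of $\widetilde Y$ and $\widetilde Z$ at $P_0$. By Step 3, $\hat h\widetilde Y=\widetilde Y$ preserving orientation, and $\hat h\in G$ preserves the orientation of $\widetilde X$. Further $\hat h\widetilde Z=\gamma\widetilde Z$ since $h\mu=u$ and $h\bar\mu=\bar u$. The element $\hat h^{-1}\gamma\in SO_0(3,1)^2$ fixes $\mu$ in the first factor and $\bar\mu$ in the second, so it preserves the orientation of $\widetilde Z$; so $\hat h$ and $\gamma$ induce the same orientation on $\gamma\widetilde Z$. Hence the intersection of $\widetilde Y$ and $\gamma\widetilde Z$ at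 $\hat hP_0$ is the $\hat h$-image of that of $\widetilde Y$ and $\widetilde Z$ at $P_0$, orientations included.

The latter is transverse. Indeed $T_{x_0}\mathbb H^3=\langle e_1,e_2,e_3\rangle$, and
$$T\widetilde Y=\{(v,v):v\in\langle e_1,e_2\rangle\},\qquad T\widetilde Z=\langle e_3,\sqrt{17}e_1-e_2\rangle\times\langle e_3,\sqrt{17}e_1+e_2\rangle .$$
A common vector $(v,v)$ has $v$ proportional to both $\sqrt{17}e_1-e_2$ and $\sqrt{17}e_1+e_2$, so $v=0$; and $2+4=6$. So all intersections are transverse with the same sign, there are finitely many by compactness, and there is at least one, from $\gamma=1$. Therefore $[Y_N]\cdot[Z_N]\neq0$. $\square$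

## Vanishing of $H^2_b$ and the passage to finite covers

Fix $N$ as in Proposition 6, and put $X=X_N$, $Y=Y_N$.

**Step 1.** *No finite cover of $X$ carries a nonzero bounded class of degree $2$.* Let $\Gamma'\subset\Gamma(N)$ have finite index, and $X'=\widetilde X/\Gamma'$. It is an irreducible lattice in $G$, which has rank $2$. By Burger–Monod (J. Eur. Math. Soc. 1 (1999); GAFA 12 (2002)), $H_b^2(\Gamma';\mathbb R)\cong H^2_{cb}(G;\mathbb R)\cong H^2_c(G;\mathbb R)$. By van Est, $H_c^2(G;\mathbb R)$ is the cohomology in degree $2$ of the compact dual of $\mathbb H^3\times\mathbb H^3$: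
$$H^2_c(G;\mathbb R)\cong H^2(S^3\times S^3;\mathbb R)=0 .$$
So $H^2_b(\Gamma';\mathbb R)=0$. Now let a class in $H^2(X')$ be represented by a bounded singular cocycle $z$. Evaluating $z$ on the images in $X'$ of geodesic simplices with vertices $\gamma_0\tilde x,\gamma_1\tilde x,\gamma_2\tilde x$ gives a bounded $\Gamma'$-invariant cocycle on $\Gamma'^3$, which represents the same class under $H^2(X')\cong H^2(\Gamma')$. It is the coboundary of a bounded invariant cochain, so the class is $0$. Hence $0$ is the only class in $H^2(X')$ with a bounded representative.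

**Step 2.** *$[Y']\ne0$ in every finite cover.* Let $\phi:X'\to X$ be a finite cover (connected, so $X'=\widetilde X/\Gamma'$ as in Step 1, possibly $X'=X$), and $Y'$ a component of $\phi^{-1}(Y)$. Then $Y'$ is an embedded totally geodesic surface, and it is orientable because it covers $Y$. We have $\phi_*[Y']=\pm\deg(Y'\to Y)\,[Y]\ne0$ by Proposition 6, so $[Y']\ne0$. By Step 1 no class with a bounded representative pairs nontrivially with it. So $(X',Y')$ is a bad pair, and Theorem 3 is proved. $\square$
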